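# Coherent sheaves on general complex tori: $D^b(\mathrm{coh}(X))$ and $D^b_{\mathrm{coh}}(X)$ differ in every dimension at least three

## 1. The statements

Manifolds are connected throughout. For a compact complex manifold $X$ let $\mathrm{coh}(X)$ be the abelian category of coherent $\mathcal O_X$-modules, $\mathrm{Mod}(\mathcal O_X)$ the category of all $\mathcal O_X$-modules, and $H(X)\subset\mathrm{coh}(X)$ the full subcategory of locally free sheaves of finite rank. Let $D^b_{\mathrm{coh}}(X)\subset D^b(\mathrm{Mod}(\mathcal O_X))$ be the full subcategory of bounded complexes with coherent cohomology, and let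
$$F:D^b(\mathrm{coh}(X))\to D^b_{\mathrm{coh}}(X)$$
be the natural functor. Write $\mathrm{Ext}^i_{\mathrm{coh}}(A,B)=\mathrm{Hom}_{D^b(\mathrm{coh}(X))}(A,B[i])$ and write $\mathrm{Ext}^i(A,B)$ for Ext in $\mathrm{Mod}(\mathcal O_X)$. Let $\mathbb C_x=\mathcal O_X/I_x$ be the skyscraper sheaf at $x$, let $A(x)=A_x/\mathfrak m_xA_x$ be the fibre of $A$ at $x$, and let $A^{**}$ be the bidual of $A$.

**Theorem A.** Let $n\ge 3$ and let $X$ be an $n$-dimensional complex torus with
$$H^{2p}(X,\mathbb Q)\cap H^{p,p}(X)=0\qquad\text{for }1\le p\le n-1. \tag{$\ast$}$$
(All complex tori outside a set of measure zero satisfy this, by Lemma 2 below.) Then $\mathrm{Ext}^i_{\mathrm{coh}}(\mathbb C_x,E)=0$ for all $x\in X$, all $E\in H(X)$ and all $i$, whereas $\mathrm{Ext}^n(\mathbb C_x,\mathcal O_X)\cong\mathbb C$. Consequently $F$ is neither full nor essentially surjective.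

**Theorem B.** Let $X$ be as in Theorem A.

1. $F$ is not faithful.
2. $H(X)$ is an abelian category. $D^b(\mathrm{coh}(X))$ has a semiorthogonal decomposition into $D^b(H(X))$ and the subcategory $\mathcal T_{fl}$ of complexes with finite-length cohomology, with $\mathrm{Hom}(\mathcal T_{fl},D^b(H(X)))=0$. Moreover $\mathrm{Ext}^i_{\mathrm{coh}}(A,E)=\mathrm{Ext}^i_{H(X)}(A^{**},E)$ for $A\in\mathrm{coh}(X)$ and $E\in H(X)$.
3. No additive equivalence $D^b(\mathrm{coh}(X))\simeq D^b_{\mathrm{coh}}(X)$ commutes with shifts. In particular, no exact equivalence exists.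
4. Let $Y$ be a compact complex manifold which either (i) admits a holomorphic map $p:Y\to X$ with a holomorphic section (for example $Y=X\times Z$ with $Z$ any compact manifold), or (ii) is a proper modification $\sigma:Y\to X$ (for example a blow-up). Then $F$ for $Y$ is neither full nor essentially surjective.

The question behind these statements is taken from Alexei Bondal and Michel Van den Bergh, "Generators and representability of functors in commutative and noncommutative geometry", arXiv:math/0204218 (2002): is $F$ an equivalence for every smooth compact complex analytic manifold $X$? Two facts are given with it. If $X$ is algebraic, then $F$ is an equivalence, which is well known and easy to prove. If $X$ is a smooth compact analytic surface, the Yoneda Ext-groups in $\mathrm{coh}(X)$ coincide with the Ext-groups in $\mathrm{Mod}(\mathcal O_X)$, and this implies the equivalence. Since compact curves are algebraic, Theorem A settles the matter by dimension: *$F$ is an equivalence for all compact $X$ of dimension $n$ if and only if $n\le 2$.*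

## 2. Two kinds of Ext, and the vocabulary of the theorems

**What $F$ compares.** Both derived categories contain $\mathrm{coh}(X)$ as a full subcategory, and $F$ preserves cohomology sheaves and truncations. On morphisms between shifted sheaves $F$ is the map
$$\mathrm{Ext}^k_{\mathrm{coh}}(A,B)\to\mathrm{Ext}^k(A,B),\qquad A,B\in\mathrm{coh}(X).$$
For $k\ge1$ an element of the left side is a class of exact sequences $0\to B\to B_k\to\dots\to B_1\to A\to 0$ in which all $B_j$ are coherent. On the right the $B_j$ may be arbitrary $\mathcal O_X$-modules. For $k=0$ the two sides agree. For $k=1$ they also agree, because a module that is an extension of a coherent sheaf by a coherent sheaf is coherent. The comparison becomes a real question at $k=2$.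

**Condition $(\ast)$.** It says that there are no rational Hodge classes except in degrees $0$ and $2n$. A product of elliptic curves $E_1\times E_2\times E_3$ violates it: the divisor $\{0\}\times E_2\times E_3$ has a nonzero class in $H^2(\,\cdot\,,\mathbb Q)\cap H^{1,1}$.

**Reflexive sheaves.** For a coherent sheaf $A$ on a manifold put $A^*=\mathcal Hom(A,\mathcal O)$. The kernel of the natural map $\eta_A:A\to A^{**}$ is the torsion of $A$, and $\eta_A$ is an isomorphism wherever $A$ is locally free. The sheaf $A$ is *reflexive* if $\eta_A$ is an isomorphism. I use these textbook facts: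

- $A^{**}$ is always reflexive, and $\mathcal Hom(L,E)$ is reflexive if $L$ is a line bundle and $E$ is reflexive.
- Sections of a reflexive sheaf extend uniquely across analytic subsets of codimension at least $2$.
- The kernel of a map from a reflexive sheaf to a torsion-free one is reflexive.
- A reflexive sheaf of rank one on a manifold is a line bundle.

Two examples. For $n\ge2$ the ideal sheaf $I_x$ is torsion-free but not reflexive: $I_x^{**}=\mathcal O$, with cokernel $\mathbb C_x$. On a ball in $\mathbb C^3$ the kernel of $(z_1,z_2,z_3):\mathcal O^3\to\mathcal O$ is reflexive, since the image is torsion-free. It is not locally free at $0$: otherwise $\mathfrak m_0$ would have projective dimension at most $1$, and this dimension is $2$. So from dimension $3$ on, "reflexive" is locally weaker than "locally free".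

**Stability.** Let $(X,\omega)$ be compact Kähler of dimension $n$. The slope of a torsion-free sheaf $E$ of rank $r>0$ is $\frac1r\int_Xc_1\bigl((\Lambda^rE)^{**}\bigr)\wedge\omega^{n-1}$. The sheaf $E$ is $\omega$-*stable* if each coherent subsheaf of rank strictly between $0$ and $r$ has strictly smaller slope. The only example we need is this: if $E$ has no coherent subsheaf of intermediate rank, it is stable, because there is nothing to check.

**Proper modifications.** These are proper surjective holomorphic maps $\sigma:Y\to X$ that are isomorphisms outside a nowhere dense analytic subset of $X$ whose preimage is nowhere dense. Blow-ups are examples.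

**Semiorthogonal decompositions.** A triangulated category $\mathcal D$ decomposes into full triangulated subcategories $\mathcal A$ and $\mathcal T$ with $\mathrm{Hom}(\mathcal T,\mathcal A)=0$ if each $K\in\mathcal D$ sits in a triangle $T\to K\to A\to T[1]$ with $T\in\mathcal T$, $A\in\mathcal A$. In Theorem B.2 the triangle for $K=I_x$ is $\mathbb C_x[-1]\to I_x\to\mathcal O_X\to\mathbb C_x$.

**Cited theorems.** Three results are used as black boxes.

- **[BS]** (Bando–Siu, *Stable sheaves and Einstein–Hermitian metrics*, 1994). Let $(X,\omega)$ be compact Kähler and $E$ an $\omega$-stable reflexive sheaf, locally free outside the analytic set $S$ (its singular set). Then $E|_{X\setminus S}$ carries a Hermitian metric $h$ whose Chern curvature $F_h$ is square integrable on $X\setminus S$ and satisfies $i\Lambda_\omega F_h=\lambda\cdot\mathrm{id}$ with $\lambda$ constant.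
- **[R]** (Rossi 1968; also Hironaka's flattening theorem), plus Hironaka's resolution. For $E$ torsion-free coherent on a compact manifold $X$, locally free outside $S$, there is a proper modification $\sigma:Y\to X$ with $Y$ a compact manifold, an isomorphism over $X\setminus S$, such that $\sigma^*E/\text{torsion}$ is locally free.
- **Serre duality.** On a compact complex manifold of dimension $n$, for coherent $A$ and every $i$, the Yoneda pairing $H^i(X,A)\times\mathrm{Ext}^{n-i}(A,\omega_X)\to H^n(X,\omega_X)\to\mathbb C$ is a perfect pairing of finite-dimensional spaces.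

Grauert's direct image theorem, Hodge theory and the Artin–Rees lemma are also used.

**Ext from a point.** Let $B$ be coherent on an $n$-dimensional manifold. The sheaves $\mathcal Ext^q(\mathbb C_x,B)$ are supported at $x$, so they have no higher cohomology and $\mathrm{Ext}^q(\mathbb C_x,B)=\mathrm{Ext}^q_{\mathcal O_{X,x}}(\mathbb C,B_x)$. Fix coordinates at $x$ and resolve $\mathbb C$ by the Koszul complex. The last term of the resulting complex is $B_x$, and the last map has image $\mathfrak m_xB_x$. Hence
$$\mathrm{Ext}^n(\mathbb C_x,B)\cong B(x)\quad\text{naturally in }B. \tag{1}$$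
If $E$ is locally free, coordinates form a regular sequence on $E_x$, so $\mathrm{Ext}^q(\mathbb C_x,E)=0$ for $q<n$. A sheaf of finite length is filtered with quotients $\mathbb C_{x_j}$, and the long exact sequences give
$$\mathrm{Ext}^q(Q,E)=0\quad\text{for }q<n,\ Q\text{ of finite length},\ E\text{ locally free}. \tag{2}$$

## 3. A class that lifts to $\mathrm{Ext}_{\mathrm{coh}}$ is killed by a monomorphism

**Lemma 1.** Let $Y$ be a compact complex manifold, $A,B\in\mathrm{coh}(Y)$, $k\ge2$, $e\in\mathrm{Ext}^k(A,B)$.

(a) If $e$ is in the image of $\mathrm{Ext}^k_{\mathrm{coh}}(A,B)$, there is a monomorphism $u:B\to B'$ in $\mathrm{coh}(Y)$ with $u_*e=0$ in $\mathrm{Ext}^k(A,B')$.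

(b) If $e$ is not in that image, then $F$ (for $Y$) is neither full nor essentially surjective.

*Proof.* (a) Represent a preimage of $e$ by $0\to B\xrightarrow{u}B_k\to\dots\to B_1\to A\to0$ with coherent terms, and put $Q=B_k/B$. Then $e$ factors as $A\to Q[k-1]\to B[k]$, where the second arrow is the shift of the class $Q\to B[1]$ of $0\to B\to B_k\to Q\to0$. The composite $Q\to B[1]\xrightarrow{u}B_k[1]$ consists of consecutive maps in a triangle, so it is $0$. Hence $u_*e=0$, and $B'=B_k$ works.

(b) The morphism $e:F(A)\to F(B[k])$ has no preimage, so $F$ is not full. Complete $e$ to a triangle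
$$B[k-1]\to C\to A\xrightarrow{\,e\,}B[k].$$
Since $k-1\ge1$, the object $C$ has cohomology $A$ in degree $0$, $B$ in degree $-(k-1)$ and nothing else, and this is its canonical truncation triangle. Suppose $C\cong F(K)$. The cohomology sheaves of $K$ are isomorphic in $\mathrm{coh}(Y)$ to $A$ and $B$ in these degrees, so its truncation triangle in $D^b(\mathrm{coh}(Y))$ has the form $B[k-1]\to K\to A\xrightarrow{e'}B[k]$. Now $F$ carries it to a truncation triangle of $F(K)\cong C$, and truncation triangles are unique up to unique isomorphism. So $e=b[k]\circ F(e')\circ a$ with $a\in\mathrm{Aut}(A)$ and $b\in\mathrm{Aut}(B)$. These automorphisms live in $\mathrm{coh}(Y)$, so $e$ is the image of $b[k]\circ e'\circ a$, a contradiction. $\square$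

A converse to (a) shows that killing is the right thing to look at. If $u:B\to B'$ is a monomorphism of coherent sheaves with $u_*e=0$, then $e$ comes from some $e'\in\mathrm{Ext}^{k-1}(A,B'/B)$. If $e'$ lifts to $\mathrm{Ext}_{\mathrm{coh}}$, so does $e$. For $k=2$ this is automatic. By induction, all classes in all $\mathrm{Ext}^k(A,B)$ lift if and only if all of them, for $k\ge2$, can be killed by monomorphisms of coherent sheaves.

Take the simplest class: $0\ne e\in\mathrm{Ext}^n(\mathbb C_x,\mathcal O_X)\cong\mathbb C$. By (1), $u:\mathcal O_X\to B$ kills $e$ exactly when $u(x):\mathbb C\to B(x)$ is zero. So the question for this class begins with: *is there an injective map from $\mathcal O_X$ to a coherent sheaf that vanishes at $x$?*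

**Dimension one.** Here $e\in\mathrm{Ext}^1(\mathbb C_x,\mathcal O_X)$ is the class of $0\to\mathcal O_X\to\mathcal O_X(x)\to\mathbb C_x\to0$ up to a scalar. The map $\mathcal O_X\to\mathcal O_X(x)$ vanishes at $x$.

**Projective manifolds.** If $L$ is very ample and $\dim X\ge1$, some nonzero section $s$ of $L$ vanishes at $x$. Multiplication by $s$ is an injection $\mathcal O_X\to L$ that vanishes at $x$, so it kills $e$.

**Complex tori of dimension two.** Let $X$ be any complex torus with $n=2$, possibly with no curves on it. Choose $Z=\{x,y\}$ with $x\ne y$. The sequence $0\to I_Z\to\mathcal O_X\to\mathcal O_Z\to0$ gives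
$$\mathrm{Ext}^1(I_Z,\mathcal O_X)\to\mathrm{Ext}^2(\mathcal O_Z,\mathcal O_X)\to\mathrm{Ext}^2(\mathcal O_X,\mathcal O_X).$$
Since $\omega_X\cong\mathcal O_X$, Serre duality identifies the second arrow with the dual of $H^0(\mathcal O_X)\to H^0(\mathcal O_Z)$, which is the diagonal $\mathbb C\to\mathbb C^2$. So it is $(a,b)\mapsto a+b$, and $(1,-1)$ comes from an extension
$$0\to\mathcal O_X\xrightarrow{u}E\to I_Z\to0 .$$
At each point of $Z$ its local class in $\mathrm{Ext}^1(\mathfrak m,\mathcal O)\cong\mathrm{Ext}^2(\mathbb C,\mathcal O)\cong\mathbb C$ is nonzero. So it is a nonzero multiple of the class of the nonsplit Koszul sequence $0\to\mathcal O\to\mathcal O^2\to\mathfrak m\to0$. Therefore $E$ is a vector bundle of rank $2$, and $u$, which is $(-z_2,z_1)$ up to a factor and a change of frame, vanishes at $x$ and $y$. Thus $u$ kills $e\in\mathrm{Ext}^2(\mathbb C_x,\mathcal O_X)$. The exact sequence $0\to\mathcal O_X\to E\to\mathcal O_X\to\mathcal O_Z\to0$, pulled back along $\mathbb C_x\subset\mathcal O_Z$, is a coherent Yoneda extension with nonzero class in $\mathrm{Ext}^2(\mathbb C_x,\mathcal O_X)$.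

## 4. Tori without divisors: where sections with zeros run out

Now let $n\ge3$ and assume $(\ast)$. The first attempt is the projective one: look for a line bundle with a nonzero section vanishing at $x$. It stops at once. The zero set would be a hypersurface, and a hypersurface has a nonzero class in $H^2(X,\mathbb Q)\cap H^{1,1}(X)=0$. The second attempt is the one that succeeded on the two-torus: a vector bundle of rank $2$ with a section vanishing at finitely many points. There the bundle was an extension of $I_Z$ by $\mathcal O_X$, and $\mathrm{Ext}^1(I_Z,\mathcal O_X)$ was fed by $\mathrm{Ext}^2(\mathcal O_Z,\mathcal O_X)$. For $n\ge3$ this group is zero by (2), so this construction produces nothing either.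

This second failure suggests that there is no such map at all, and it shows what to prove. The proof has three stages.

- Every reflexive sheaf on $X$ is a vector bundle that is an iterated extension of line bundles. This uses [BS] and the vanishing of $\mathrm{Ext}^2(Q,E)$ for $Q$ of finite length.
- Consequently a nonzero map $\mathcal O_X\to W$ into a vector bundle has no zeros: it induces a nonzero map of line bundles, and there are no divisors. More generally, all maps of vector bundles have constant rank.
- Constant rank makes $H(X)$ abelian and the functor $A\mapsto A^{**}$ exact. That functor kills $\mathbb C_x$, and it passes to derived categories without any derivation. All groups $\mathrm{Ext}^i_{\mathrm{coh}}(\mathbb C_x,E)$ vanish at one stroke.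

The two-torus bundle $E$ above shows that the first stage really needs $n\ge3$: on a two-torus with $H^2(X,\mathbb Q)\cap H^{1,1}(X)=0$ there are no curves, yet $u$ has zeros. The argument in the second stage then shows that $E$ has no filtration by subbundles with line bundle quotients.

## 5. Tori without Hodge classes, and their finite analytic sets

**Lemma 2.** Outside a set of measure zero, complex structures on $\mathbb R^{2n}/\mathbb Z^{2n}$ satisfy $(\ast)$.

*Proof.* The purpose is to show that each rational class is a Hodge class only on a null set.

Let $V=\mathbb R^{2n}$. A complex torus is given by an endomorphism $J$ of $V$ with $J^2=-1$. All such $J$ are conjugate under $GL_{2n}(\mathbb R)$. Scalars act trivially by conjugation, so the set of all $J$ is a union of at most two orbits of $SL_{2n}(\mathbb R)$. Let $M$ be one orbit, a connected real analytic manifold. For an endomorphism $A$ of $V$ let $D_A$ be the derivation of $\Lambda^\bullet V^*_{\mathbb C}$ extending ${}^tA$; it is linear in $A$. We have $\Lambda^\bullet V^*_{\mathbb C}=H^\bullet(X_J,\mathbb C)$. Since ${}^tJ$ is $i$ on forms of type $(1,0)$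 and $-i$ on type $(0,1)$, the derivation $D_J$ acts on $H^{p,q}(X_J)$ as $i(p-q)$. So $\gamma\in\Lambda^{2p}V^*$ is of type $(p,p)$ if and only if $D_J\gamma=0$.

Fix $0\ne\gamma\in\Lambda^{2p}V^*_{\mathbb Q}$ with $1\le p\le n-1$. The map $J\mapsto D_J\gamma$ is real analytic, so its zero set in $M$ has measure zero or is all of $M$. Suppose it is $M$. Then $D_A\gamma=0$ for all $A$ in the real span of $M$. Each $J$ has trace zero, so this span is a nonzero subspace of $\mathfrak{sl}_{2n}(\mathbb R)$ stable under conjugation by $SL_{2n}(\mathbb R)$. It is therefore a nonzero ideal of a simple Lie algebra, hence all of $\mathfrak{sl}_{2n}(\mathbb R)$. Take $A=\mathrm{diag}(a_1,\dots,a_{2n})$ with $\sum a_j=0$. It multiplies the basis vector $e_I^*$, $|I|=2p$, by $\sum_{j\in I}a_j$. As $0<2p<2n$, none of these finitely many linear forms vanishes identically on traceless diagonal matrices, so some $A$ makes all of them nonzero. Then $D_A\gamma=0$ forces $\gamma=0$, a contradiction.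

There are countably many $\gamma$, so the union of the exceptional sets has measure zero. $\square$

**From now on $n\ge3$, $X$ is a torus with $(\ast)$, and $\omega$ is a constant Kähler form on $X$.**

**Lemma 3.** (a) Every analytic subset $Z\subsetneq X$ is finite.

(b) Torsion coherent sheaves have finite length. The locus where a coherent sheaf is not locally free is finite. For every coherent $A$ the map $\eta_A:A\to A^{**}$ has kernel and cokernel of finite length.

(c) Every line bundle on $X$ has a flat Hermitian metric.

*Proof.* (a) Let $Z$ be irreducible of dimension $d$ with $1\le d\le n-1$. Its class lies in $H^{2(n-d)}(X,\mathbb Q)\cap H^{n-d,n-d}(X)$, which is $0$ by $(\ast)$. So $\int_Z\omega^d=0$. But $\omega^d$ is a positive volume form on the smooth part of $Z$, so $\int_Z\omega^d>0$, a contradiction. Hence all components of a proper analytic subset are points, and by compactness there are finitely many.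

(b) The support of a torsion sheaf is a proper analytic subset, hence finite, and a coherent sheaf with finite support has finite length. The non-locally-free locus is a nowhere dense analytic subset, hence finite. Outside it $\eta_A$ is an isomorphism.

(c) The class $c_1(L)$ lies in $H^2(X,\mathbb Q)\cap H^{1,1}(X)=0$. So the curvature of any Hermitian metric on $L$ is exact. By the $\partial\bar\partial$-lemma it equals $\partial\bar\partial\psi$ for a function $\psi$ which may be chosen real, and rescaling the metric by $e^{\psi}$ makes it flat. $\square$

## 6. Chern classes and curvature of stable reflexive sheaves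

Let $E$ be reflexive on $X$, with finite singular set $S$. We want to show that the metric from [BS] is flat up to a scalar. This takes two steps: the Chern classes vanish, and an integral formula turns this into vanishing of curvature.

Since $H^j_S(X,\mathbb Q)=0$ for $j<2n$, restriction $H^j(X,\mathbb Q)\to H^j(X\setminus S,\mathbb Q)$ is an isomorphism for $j\le 2n-2$, in particular for $j\le4$ because $2n\ge6$. Let $c_1(E)\in H^2(X,\mathbb Q)$ and $c_2(E)\in H^4(X,\mathbb Q)$ be the unique classes that restrict to the Chern classes of the bundle $E|_{X\setminus S}$.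

**Lemma 4.** $c_1(E)=0$ and $c_2(E)=0$.

*Proof.* The case $E=0$ is trivial; let $r=\mathrm{rk}\,E\ge1$.

**Step 1: the first class.** The reflexive sheaf $\det E:=(\Lambda^rE)^{**}$ of rank one is a line bundle on $X$ which restricts to $\det(E|_{X\setminus S})$. So $c_1(E)=c_1(\det E)=0$ by Lemma 3(c).

**Step 2: the second class is computed on a modification.** We want to read off the Hodge type of $c_2(E)$. Take $\sigma:Y\to X$ as in [R] and put $V=\sigma^*E/\text{torsion}$, a bundle on $Y$. Choose a Hermitian metric on $V$. By Chern–Weil theory for its Chern connection, $c_2(V)$ is represented by a closed form $\theta$ of type $(2,2)$. I claim that for every closed form $\beta$ of degree $2n-4$ on $X$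
$$\langle c_2(E),[\beta]\rangle=\int_Y\theta\wedge\sigma^*\beta. \tag{3}$$
Since $2n-4>0$, $\beta$ is exact near each point of $S$. Using cutoff functions we find a form $\alpha$ on $X$ such that $\beta'=\beta-d\alpha$ vanishes near $S$. Let $\gamma$ be a closed form on $X$ representing $c_2(E)$. Over $X\setminus S$ the map $\sigma$ is an isomorphism and $V$ is $E$, so $\gamma$ and $(\sigma^{-1})^*\theta$ represent the same class on $X\setminus S$ and differ by an exact form there. Exact forms integrate to $0$ against the closed form $\beta'$, which has compact support in $X\setminus S$. Hence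
$$\int_X\gamma\wedge\beta=\int_X\gamma\wedge\beta'=\int_{X\setminus S}(\sigma^{-1})^*\theta\wedge\beta'=\int_Y\theta\wedge\sigma^*\beta'=\int_Y\theta\wedge\sigma^*\beta ,$$
where the last equality holds because $\theta$ is closed and $\sigma^*(\beta-\beta')$ is exact.

**Step 3: the type.** Let $\beta$ be closed of type $(p,q)$ with $p+q=2n-4$ and $(p,q)\neq(n-2,n-2)$. Then $\theta\wedge\sigma^*\beta$ has type $(p+2,q+2)\ne(n,n)$, so it is zero. By (3), $c_2(E)$ pairs to zero with all $H^{p,q}(X)$ except $H^{n-2,n-2}(X)$. By Hodge theory and Poincaré duality on $X$, $c_2(E)\in H^{2,2}(X)$. It is rational by definition, so $c_2(E)\in H^4(X,\mathbb Q)\cap H^{2,2}(X)=0$. Here $(\ast)$ is used with $p=2\le n-1$. $\square$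

**Lemma 5.** Let $E$ be $\omega$-stable reflexive of rank $r\ge1$ with singular set $S$, and let $h$ be the metric on $E|_{X\setminus S}$ from [BS]. Then the trace-free part $F^\circ=F_h-\frac1r\mathrm{tr}(F_h)\cdot\mathrm{id}$ of the curvature vanishes on $X\setminus S$.

*Proof.* Since $\mathrm{tr}(F^\circ\wedge F^\circ)=\mathrm{tr}F_h^2-\frac1r(\mathrm{tr}F_h)^2$, we may put
$$\tau=\frac r{4\pi^2}\mathrm{tr}(F^\circ\wedge F^\circ)=\frac1{4\pi^2}\bigl(r\,\mathrm{tr}F_h^2-(\mathrm{tr}F_h)^2\bigr).$$
The Chern–Weil forms are $c_1=\frac i{2\pi}\mathrm{tr}F_h$ and $c_2=\frac1{8\pi^2}\bigl(\mathrm{tr}F_h^2-(\mathrm{tr}F_h)^2\bigr)$, so $\tau$ is the form of $2rc_2-(r-1)c_1^2$. It is closed on $X\setminus S$, and $|\tau|\le C|F_h|^2$ is integrable by [BS].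

**Step 1: $\int_{X\setminus S}\tau\wedge\omega^{n-2}=0$.** The vanishing of Chern classes gives this formally, but $\omega^{n-2}$ does not have compact support in $X\setminus S$; the purpose of this step is to control what happens near $S$. Near $s\in S$ use linear coordinates $z$ centred at $s$ and let $R$ be the real radial vector field. The form $\omega^{n-2}$ has constant coefficients and degree $2n-4>0$, so its Lie derivative along $R$ is $(2n-4)\,\omega^{n-2}$. By Cartan's formula $\omega^{n-2}=d\alpha_s$ with
$$\alpha_s=\tfrac1{2n-4}\,\iota_R\,\omega^{n-2},\qquad|\alpha_s|=O(|z|).$$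
Let $\chi_s$ be cutoff functions, equal to $1$ near $s$, with disjoint supports in coordinate balls. Put $\alpha=\sum_s\chi_s\alpha_s$ and $\beta=\omega^{n-2}-d\alpha$. Then $\beta$ is closed and vanishes near $S$. By Lemma 4 the class of $\tau$ in $H^4(X\setminus S,\mathbb R)$ is zero, so $\tau$ is exact on $X\setminus S$. As $\beta$ is closed with compact support in $X\setminus S$, we get $\int_{X\setminus S}\tau\wedge\beta=0$.

It remains to see that $\int_{X\setminus S}\tau\wedge d\alpha=0$. Let $B_\rho$ be the union of the balls of radius $\rho$ around the points of $S$. For small $\rho$ Stokes' theorem and $d\tau=0$ give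
$$\Bigl|\int_{X\setminus B_\rho}\tau\wedge d\alpha\Bigr|=\Bigl|\int_{\partial B_\rho}\tau\wedge\alpha\Bigr|\le C'\rho\,g(\rho),\qquad g(\rho)=\int_{\partial B_\rho}|F_h|^2 .$$
Square integrability says $\int_0^{\rho_0}g(\rho)\,d\rho<\infty$. If $\rho g(\rho)\ge\varepsilon>0$ for all small $\rho$, this integral would dominate $\varepsilon\int d\rho/\rho=\infty$ near $0$. So $\rho_jg(\rho_j)\to0$ for some sequence $\rho_j\to0$. Since $\tau$ is integrable and $d\alpha$ is bounded, the left side along $\rho_j$ converges to $|\int_{X\setminus S}\tau\wedge d\alpha|$, which is therefore $0$.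

**Step 2: a sign.** We show that the integrand in Step 1 is a positive multiple of $|F^\circ|^2$. First, a primitive $(1,1)$-form $\alpha$ satisfies
$$\alpha\wedge\bar\alpha\wedge\frac{\omega^{n-2}}{(n-2)!}=-|\alpha|^2\,\frac{\omega^n}{n!}. \tag{4}$$
To check this, choose coordinates with $\omega=i\sum_j dz_j\wedge d\bar z_j$, and attach to $\alpha=i\sum a_{jk}\,dz_j\wedge d\bar z_k$ the matrix $a=(a_{jk})$. For forms with matrices $a,b$ the factor in front of $\omega^n/n!$ in $\alpha\wedge\beta\wedge\omega^{n-2}/(n-2)!$ is $\mathrm{tr}\,a\,\mathrm{tr}\,b-\mathrm{tr}(ab)$. Indeed, if $a=b$ is diagonal, then with $e_j=i\,dz_j\wedge d\bar z_j$ one has $\omega^n/n!=e_1\cdots e_n$ and $\omega^{n-2}/(n-2)!=\sum_{|I|=n-2}e_I$, and the factor is $\sum_{j\ne k}a_ja_k$. A unitary change of coordinates gives the case $a=b$ Hermitian, polarization gives all pairs of Hermitian matrices, and complex bilinearity gives all pairs. The form $\bar\alpha$ has matrix the conjugate transpose $\bar a^{t}$, and $\alpha$ is primitive exactly when $\mathrm{tr}\,a=0$. So the factor in (4) is $-\mathrm{tr}(a\bar a^{t})=-|\alpha|^2$.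

Now $F^\circ$ is skew-Hermitian of type $(1,1)$, and $i\Lambda_\omega F_h=\lambda\cdot\mathrm{id}$ gives $\Lambda_\omega F^\circ=0$, so its entries in a unitary frame are primitive. In such a frame $F^\circ_{ji}=-\overline{F^\circ_{ij}}$, hence $\mathrm{tr}(F^\circ\wedge F^\circ)=-\sum_{i,j}F^\circ_{ij}\wedge\overline{F^\circ_{ij}}$, and (4) gives
$$\mathrm{tr}(F^\circ\wedge F^\circ)\wedge\frac{\omega^{n-2}}{(n-2)!}=|F^\circ|^2\,\frac{\omega^n}{n!}\ge0 .$$
By Step 1 the integral of the left side over $X\setminus S$ is zero. Hence $F^\circ=0$. $\square$

## 7. Every reflexive sheaf is an iterated extension of line bundles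

**Lemma 6.** Every reflexive sheaf $E$ on $X$ is locally free and has a filtration by subbundles whose successive quotients are line bundles.

*Proof.* We use induction on $r=\mathrm{rk}\,E$. For $r=0$ we have $E=0$, and a reflexive sheaf of rank one on a manifold is a line bundle. Let $r\ge2$.

**Step 1: $E$ has a coherent subsheaf of rank strictly between $0$ and $r$.** Without this there is nothing to induct on. Suppose there is none. Then $E$ is $\omega$-stable, vacuously. By [BS] and Lemma 5 there is a metric $h$ on $E|_{X\setminus S}$, $S$ finite, whose curvature has vanishing trace-free part. We rescale it to a flat metric. By Lemma 3(c) there is a flat metric $h_0$ on the line bundle $\det E$. Write $\det h=e^{\varphi}h_0$ on $X\setminus S$ and put $h'=e^{-\varphi/r}h$. A conformal change alters the curvature by a scalar form only, so the trace-free part of $F_{h'}$ is still zero. Its trace is the curvature of $\det h'=e^{-\varphi}\det h=h_0$, which is zero. So $F_{h'}=0$.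

Hence $E|_{X\setminus S}$ is the flat bundle of a unitary representation of $\pi_1(X\setminus S)$. Removing finitely many points from a manifold of real dimension $2n\ge6$ does not change the fundamental group, so $\pi_1(X\setminus S)=\pi_1(X)\cong\mathbb Z^{2n}$ is abelian. A unitary representation of an abelian group is a sum of characters. So $E|_{X\setminus S}$ is a direct sum of flat line bundles, each of which, being given by a character of $\pi_1(X)$, is the restriction of a flat line bundle on $X$. Let $L$ be one of them. The inclusion $L|_{X\setminus S}\to E|_{X\setminus S}$ is a section over $X\setminus S$ of the reflexive sheaf $\mathcal Hom(L,E)$, and $S$ has codimension at least $2$, so it extends to $L\to E$. The extension is nonzero on a dense open set and $L$ is torsion-free of rank one, so it is injective. Its image has rank $1<r$, a contradiction.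

**Step 2: set up the induction.** Saturate the subsheaf from Step 1, that is, replace it by the kernel $G_1$ of the map from $E$ to its quotient modulo torsion. This gives
$$0\to G_1\to E\to G\to0$$
with $G$ torsion-free and $G_1$ reflexive, both of rank strictly between $0$ and $r$. By induction $G_1$ and $G^{**}$ are bundles filtered as in the lemma. By Lemma 3(b), $T=G^{**}/G$ has finite length.

**Step 3: $G=G^{**}$.** This is where the trick from the two-torus is excluded. By (2) and $n\ge3$, $\mathrm{Ext}^2(T,G_1)=0$. So in the exact sequence
$$\mathrm{Ext}^1(G^{**},G_1)\to\mathrm{Ext}^1(G,G_1)\to\mathrm{Ext}^2(T,G_1)=0$$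
the first map is surjective. Thus $E$ is the pullback along $G\subset G^{**}$ of an extension $E'$ of $G^{**}$ by $G_1$. So $E\subset E'$, $E'/E\cong T$, and $E'$ is locally free as an extension of bundles. Since $E$ is reflexive and $T$ is supported in codimension at least $2$, $E=E^{**}=E'^{**}=E'$. So $T=0$, and $E$ is an extension of $G^{**}$ by $G_1$. The filtration of $G_1$, followed by the preimages of the filtration of $G^{**}$, is the desired one. $\square$

## 8. Constant rank, and an exact bidual

**Lemma 7.** Every morphism in $H(X)$ has constant rank. Hence kernels, images and cokernels, formed in $\mathrm{coh}(X)$, of morphisms in $H(X)$ are locally free; $H(X)$ is abelian, and the inclusion $\iota:H(X)\hookrightarrow\mathrm{coh}(X)$ is exact.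

*Proof.* **Step 1: a nonzero morphism $s:L\to W$ from a line bundle to $W\in H(X)$ vanishes nowhere.** Let $(W_i)$ be the filtration of $W$ from Lemma 6, and let $i$ be least with $s(L)\subset W_i$. Then $L\to W_i/W_{i-1}$ is a nonzero map of line bundles. Its zero set is empty or a hypersurface; hypersurfaces are infinite because $n-1\ge1$, and Lemma 3(a) forbids them. So the map is nonzero in every fibre. Since $W_i$ is a subbundle, $W_i(x)\subset W(x)$, and $s(x)\ne0$ for every $x$.

**Step 2: pass to exterior powers.** This reduces any morphism to Step 1. Let $\varphi:E\to E'$ have generic rank $\rho\ge1$. Then $\Lambda^{\rho}\varphi$ is a nonzero section $\mathcal O_X\to\mathcal Hom(\Lambda^{\rho}E,\Lambda^{\rho}E')$ of a bundle, so it is nowhere zero by Step 1, while $\Lambda^{\rho+1}\varphi=0$. So $\varphi$ has rank exactly $\rho$ at every point. The remaining statements follow, because a map of constant rank has locally free kernel, image and cokernel. $\square$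

**Lemma 8.** The functor $r:\mathrm{coh}(X)\to H(X)$, $A\mapsto A^{**}$, is exact and left adjoint to $\iota$ with unit $\eta$, and the counit $r\iota\to\mathrm{id}$ is an isomorphism. Moreover $r(A)=0$ if and only if $A$ has finite length.

*Proof.* The functor has values in $H(X)$ by Lemma 6.

**Step 1: exactness.** Let $0\to A\to B\to C\to0$ be exact in $\mathrm{coh}(X)$. Consider the complex $0\to A^{**}\to B^{**}\to C^{**}\to0$. Outside a finite set, $A,B,C$ are locally free and the complex is the original exact sequence, so its cohomology sheaves are supported on a finite set. They are also locally free by Lemma 7. A locally free sheaf with finite support is zero.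

**Step 2: adjunction.** Let $N$ and $Q$ be the kernel and cokernel of $\eta_A$, of finite length by Lemma 3(b), and let $E\in H(X)$. By (2), $\mathrm{Hom}(N,E)=0$ and $\mathrm{Hom}(Q,E)=\mathrm{Ext}^1(Q,E)=0$. The sequences $0\to A/N\to A^{**}\to Q\to0$ and $0\to N\to A\to A/N\to0$ give
$$\mathrm{Hom}(A^{**},E)\cong\mathrm{Hom}(A/N,E)\cong\mathrm{Hom}(A,E),$$
and the composite is composition with $\eta_A$. It is natural in $A$ and $E$. The counit at $E$ is the map $E^{**}\to E$ whose composite with $\eta_E$ is the identity, that is, $\eta_E^{-1}$.

**Step 3: the kernel of $r$.** If $A^{**}=0$, then $A=\ker\eta_A$ is torsion. If $A$ is torsion, then $A^*=0$. By Lemma 3(b), and since finite-length sheaves are torsion, torsion means finite length. $\square$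

**Lemma 9.** If $u:\mathcal O_X\to B$ is injective with $B\in\mathrm{coh}(X)$, then $u(x):\mathbb C\to B(x)$ is nonzero for every $x\in X$.

*Proof.* The kernel of $B\to B^{**}$ is torsion, so it meets $u(\mathcal O_X)\cong\mathcal O_X$ trivially. Hence the composite $\mathcal O_X\to B\to B^{**}$ is a nonzero morphism in $H(X)$. By Lemma 7 it vanishes nowhere. So the composite of $u(x)$ with $B(x)\to B^{**}(x)$ is nonzero. $\square$

Lemma 9 answers the question of Section 3: no injective map from $\mathcal O_X$ to a coherent sheaf vanishes at $x$. Together with (1) and Lemma 1 it already shows that $F$ is neither full nor essentially surjective. The vanishing of all the groups $\mathrm{Ext}^i_{\mathrm{coh}}(\mathbb C_x,E)$ needs one more step.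

## 9. The adjunction on derived categories and the proof of Theorem A

**Lemma 10.** Let $r:\mathcal A\to\mathcal B$ and $\iota:\mathcal B\to\mathcal A$ be exact functors between abelian categories, $r$ left adjoint to $\iota$. Then the induced functors on $D^b$ are adjoint in the same way.

*Proof.* Applied termwise, $r$ and $\iota$ preserve homotopies, and, being exact, quasi-isomorphisms. So they induce functors on $D^b$ with the same values on complexes. The unit $\eta:\mathrm{id}\to\iota r$ and counit $\varepsilon:r\iota\to\mathrm{id}$, applied termwise, give morphisms of complexes that are natural for morphisms of complexes. If the naturality square of a quasi-isomorphism $s$ commutes, so does that of $s^{-1}$ in $D^b$. Since morphisms in $D^b$ are composites of morphisms of complexes and inverses of quasi-isomorphisms, $\eta$ and $\varepsilon$ are natural on $D^b$. The triangle identities $\varepsilon_{rK}\circ r(\eta_K)=\mathrm{id}$ and $\iota(\varepsilon_N)\circ\eta_{\iota N}=\mathrm{id}$ hold termwise, hence in $D^b$, and they are equivalent to the adjunction. $\square$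

**Proof of Theorem A.** By Lemmas 8 and 10, for $K\in D^b(\mathrm{coh}(X))$ and $N\in D^b(H(X))$,
$$\mathrm{Hom}_{D^b(\mathrm{coh}(X))}(K,\iota N)\cong\mathrm{Hom}_{D^b(H(X))}(rK,N). \tag{5}$$
Take $K=\mathbb C_x$ and $N=E[i]$. Since $r(\mathbb C_x)=0$, we get $\mathrm{Ext}^i_{\mathrm{coh}}(\mathbb C_x,E)=0$ for all $x$, all $E\in H(X)$ and all $i$.

On the other side, (1) gives $\mathrm{Ext}^n(\mathbb C_x,\mathcal O_X)\cong\mathcal O_X(x)=\mathbb C\ne0$. So a nonzero $e:\mathbb C_x\to\mathcal O_X[n]$ is not in the image of $F$, and Lemma 1(b) with $k=n$ shows that $F$ is neither full nor essentially surjective. Explicitly, the cone of $e$ is not isomorphic in $D^b_{\mathrm{coh}}(X)$ to any bounded complex of coherent sheaves. $\blacksquare$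

## 10. A nonzero morphism that $F$ kills (Theorem B.1)

The plan is to take a class on $\mathcal O_X$ that exists on both sides and to pull it back to $I_x$. In $D^b(\mathrm{coh}(X))$ the pullback is injective by Theorem A; in $D^b_{\mathrm{coh}}(X)$ the target is zero.

**Step 1: a class in $\mathrm{Ext}^n_{\mathrm{coh}}(\mathcal O_X,\mathcal O_X)$.** On a torus $H^\bullet(X,\mathcal O_X)=\Lambda^\bullet H^1(X,\mathcal O_X)$ with $\dim H^1(X,\mathcal O_X)=n$. Choose $c_1,\dots,c_n\in H^1(X,\mathcal O_X)$ with nonzero product in $H^n(X,\mathcal O_X)$. Now $H^1(X,\mathcal O_X)=\mathrm{Ext}^1(\mathcal O_X,\mathcal O_X)=\mathrm{Ext}^1_{\mathrm{coh}}(\mathcal O_X,\mathcal O_X)$, by the remark on $k=1$ in Section 2. Let $\zeta\in\mathrm{Ext}^n_{\mathrm{coh}}(\mathcal O_X,\mathcal O_X)$ be the Yoneda product of the $c_j$. Its image $F(\zeta)$ is the product in $H^n(X,\mathcal O_X)$, up to sign, so $F(\zeta)\ne0$ and $\zeta\ne0$.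

**Step 2: pull back.** Let $j:I_x\hookrightarrow\mathcal O_X$. The exact sequence
$$0=\mathrm{Ext}^n_{\mathrm{coh}}(\mathbb C_x,\mathcal O_X)\to\mathrm{Ext}^n_{\mathrm{coh}}(\mathcal O_X,\mathcal O_X)\xrightarrow{\,j^*\,}\mathrm{Ext}^n_{\mathrm{coh}}(I_x,\mathcal O_X)$$
shows $j^*\zeta\ne0$. But $F(j^*\zeta)$ lies in $\mathrm{Ext}^n(I_x,\mathcal O_X)$, which by Serre duality and $\omega_X\cong\mathcal O_X$ is $H^0(X,I_x)^*$. Global functions on $X$ are constant, so $H^0(X,I_x)=0$ and $F(j^*\zeta)=0$. Hence $F$ is not faithful. $\blacksquare$

## 11. Splitting off the finite-length complexes (Theorem B.2)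

$H(X)$ is abelian by Lemma 7, and the formula $\mathrm{Ext}^i_{\mathrm{coh}}(A,E)=\mathrm{Ext}^i_{H(X)}(A^{**},E)$ is (5) with $K=A$ and $N=E[i]$.

**Step 1: $\iota:D^b(H(X))\to D^b(\mathrm{coh}(X))$ is fully faithful.** This lets us regard $D^b(H(X))$ as a subcategory. By (5) and the isomorphism $r\iota\cong\mathrm{id}$, $\mathrm{Hom}(\iota M,\iota N)\cong\mathrm{Hom}(r\iota M,N)\cong\mathrm{Hom}(M,N)$, and the composite is the map induced by $\iota$ on morphisms.

**Step 2: recognising $\mathcal T_{fl}$.** As $r$ is exact, $H^i(rK)=r(H^i(K))$. By Lemma 8, $rK=0$ if and only if all $H^i(K)$ have finite length, that is, $K\in\mathcal T_{fl}$. In particular $\mathcal T_{fl}$ is a triangulated subcategory.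

**Step 3: orthogonality.** If $K\in\mathcal T_{fl}$, then (5) gives $\mathrm{Hom}(K,\iota N)\cong\mathrm{Hom}(rK,N)=0$.

**Step 4: the triangle.** For $K\in D^b(\mathrm{coh}(X))$ complete the unit to a triangle $K'\to K\xrightarrow{\eta_K}\iota rK\to K'[1]$. In the triangle identity $\varepsilon_{rK}\circ r(\eta_K)=\mathrm{id}$ the counit is an isomorphism, so $r(\eta_K)$ is one too. Hence $rK'=0$, and $K'\in\mathcal T_{fl}$ by Step 2. $\blacksquare$

## 12. Serre duality excludes every equivalence (Theorem B.3)

So far only the functor $F$ was tested. To exclude any equivalence we use a property that does not mention $F$: $D:=D^b_{\mathrm{coh}}(X)$ has Serre duality with shift $n$, while $D^b(\mathrm{coh}(X))$ violates it on the pair $\mathcal O_X,\mathbb C_x$.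

**Step 1: duality against $\mathcal O_X$.** For $K\in D$, composition followed by $H^n(X,\omega_X)\to\mathbb C$ pairs $\mathrm{Hom}(\mathcal O_X,K)$ with $\mathrm{Hom}(K,\omega_X[n])$. This gives a map
$$\mathrm{Hom}(K,\omega_X[n])\to\mathrm{Hom}(\mathcal O_X,K)^*,$$
natural in $K$, between contravariant cohomological functors on $D$. For $K=A[j]$ with $A$ coherent it is the map $\mathrm{Ext}^{n-j}(A,\omega_X)\to H^j(X,A)^*$ of Serre duality, an isomorphism of finite-dimensional spaces. Induction on the number of nonzero cohomology sheaves, with truncation triangles and the five lemma, gives the same for all $K\in D$.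

**Step 2: duality for pairs.** We replace $\mathcal O_X$ by an arbitrary object. Local rings of a manifold are regular, so objects $A,B\in D$ are locally perfect, that is, locally quasi-isomorphic to bounded complexes of free sheaves of finite rank. (The Koszul resolution exhibits this for $\mathbb C_x$.) So $K=R\mathcal Hom(A,B)$ lies in $D$; boundedness is local, and $X$ is compact. Moreover $\mathrm{Hom}(\mathcal O_X,K)=\mathrm{Hom}_D(A,B)$, and $R\mathcal Hom(K,\omega_X)\cong R\mathcal Hom(B,A\otimes\omega_X)$, so $\mathrm{Hom}(K,\omega_X[n])\cong\mathrm{Hom}_D(B,A\otimes\omega_X[n])$. Since $\omega_X\cong\mathcal O_X$, Step 1 for this $K$ yields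
$$\mathrm{Hom}_D(A,B)\cong\mathrm{Hom}_D(B,A[n])^*. \tag{6}$$

**Step 3: the contradiction.** Let $\Phi:D^b(\mathrm{coh}(X))\to D$ be an additive equivalence commuting with shifts. By Theorem A,
$$0=\mathrm{Hom}_{D^b(\mathrm{coh}(X))}(\mathbb C_x,\mathcal O_X[n])\cong\mathrm{Hom}_D(\Phi\mathbb C_x,\Phi\mathcal O_X[n]).$$
By (6) with $A=\Phi\mathcal O_X$ and $B=\Phi\mathbb C_x$, $\mathrm{Hom}_D(\Phi\mathcal O_X,\Phi\mathbb C_x)=0$. But this group is isomorphic to $\mathrm{Hom}_{D^b(\mathrm{coh}(X))}(\mathcal O_X,\mathbb C_x)=\mathbb C\ne0$. So $\Phi$ does not exist. An exact equivalence is additive and commutes with shifts, so none exists either. $\blacksquare$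

## 13. Manifolds with a section over $X$, and modifications of $X$ (Theorem B.4)

On $Y$ we no longer know the reflexive sheaves. The way around is to take a monomorphism on $Y$ that kills a class, push it forward to $X$, and contradict Lemma 9 there. Let $x\in X$ be a point, to be chosen suitably in case (ii).

**Case (i): $p:Y\to X$ with a section $s$.** Since $p\circ s=\mathrm{id}$, $s$ is a closed embedding. Let $Z=s(X)$, with ideal $J\subset\mathcal O_Y$. Take $0\ne e\in\mathrm{Ext}^n_X(\mathbb C_x,\mathcal O_X)$. The functor $s_*$ is exact, so we have $s_*e\in\mathrm{Ext}^n_Y(s_*\mathbb C_x,s_*\mathcal O_X)$. Suppose $s_*e$ is in the image of $\mathrm{Ext}^n_{\mathrm{coh}}$. By Lemma 1(a) there is an injection $u:s_*\mathcal O_X\to B$ in $\mathrm{coh}(Y)$ with $u_*s_*e=0$.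

**Step 1: make the target live on $Z$.** The push-forward of $B$ itself may have higher direct images, so we replace $B$ by a quotient supported on $Z$. The coherent sheaves $N_k=u(s_*\mathcal O_X)\cap J^kB$ decrease with $k$. At each $y\in Y$ the Artin–Rees lemma gives $c$ such that for $k>c$
$$(N_k)_y=J_y^{\,k-c}\bigl(u(s_*\mathcal O_X)_y\cap J_y^{\,c}B_y\bigr)\subset J_y\cdot u(s_*\mathcal O_X)_y=0,$$
because $J$ kills $s_*\mathcal O_X=\mathcal O_Y/J$. By coherence $N_k$ then vanishes near $y$, as do all later ones, and by compactness $N_k=0$ for some $k$. So the composite $\bar u:s_*\mathcal O_X\to\bar B:=B/J^kB$ is injective, and $\bar u_*s_*e=0$ still holds.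

**Step 2: push forward.** The sheaf $\bar B$ is supported on $Z$, and $p|_Z$ is a homeomorphism onto $X$, so $R^ip_*\bar B=0$ for $i>0$. Also $p_*\bar B$ is coherent by Grauert. Since $s_*$ is exact and takes injectives to flasque sheaves, $Rp_*\circ s_*=R(p\circ s)_*=\mathrm{id}$. Apply $Rp_*$ to the zero composite $s_*\mathbb C_x\xrightarrow{s_*e}s_*\mathcal O_X[n]\xrightarrow{\bar u}\bar B[n]$. The result is that $\mathbb C_x\xrightarrow{e}\mathcal O_X[n]\xrightarrow{p_*\bar u}p_*\bar B[n]$ is zero, and $p_*\bar u:\mathcal O_X\to p_*\bar B$ is injective because $p_*$ is left exact.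

**Step 3: conclude.** By (1) the vanishing $(p_*\bar u)_*e=0$ with $e\ne0$ means $(p_*\bar u)(x)=0$. This contradicts Lemma 9. So $s_*e$ is not in the image of $\mathrm{Ext}^n_{\mathrm{coh}}$, and Lemma 1(b) shows that $F$ for $Y$ is neither full nor essentially surjective. For $Y=X\times Z'$ with $Z'$ any compact manifold, the projection to $X$ has the sections $x\mapsto(x,z)$.

**Case (ii): a proper modification $\sigma:Y\to X$.** Choose $x$ such that $\sigma$ is an isomorphism over a neighbourhood of $x$, let $y=\sigma^{-1}(x)$, and let $0\ne e\in\mathrm{Ext}^n_Y(\mathbb C_y,\mathcal O_Y)\cong\mathbb C$. Suppose $e$ is in the image of $\mathrm{Ext}^n_{\mathrm{coh}}$. By Lemma 1(a) there is an injection $u:\mathcal O_Y\to B$ in $\mathrm{coh}(Y)$ with $u_*e=0$, and by (1) on $Y$ this means $u(y)=0$. Since $X$ is a manifold, hence normal, $\sigma_*\mathcal O_Y=\mathcal O_X$. So $\sigma_*u:\mathcal O_X\to\sigma_*B$ is an injection, and $\sigma_*B$ is coherent by Grauert. Near $x$ it is identified with $u$ near $y$, so $(\sigma_*u)(x)=0$, which contradicts Lemma 9. Hence $e$ is not in the image, and Lemma 1(b) applies again.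 $\blacksquare$
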